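\title{Every positive real number is an absolute rank gradient}

\begin{abstract}
The absolute rank gradient of a finitely generated group $G$ is the infimum of $(d(H)-1)/[G:H]$ over all subgroups $H$ of finite index, where $d(H)$ is the minimal number of generators of $H$. We prove that every real number $\alpha>0$ is the absolute rank gradient of a finitely generated group, which can be taken residually finite and whose $2$-gradient is also $\alpha$. The group is a direct limit of iterated amalgamated products of finite $2$-groups with one infinite factor, and its rank gradient is an infinite series whose terms can be prescribed. It follows that the set of all values of the absolute rank gradient is $[0,\infty)\cup\{-1/n : n\ge 1\}$.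
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finitely generated group $H$ let $d(H)$ be the minimal number of generators of $H$. The \emph{absolute rank gradient} of a finitely generated group $G$ is
\[
\operatorname{RG}(G)=\inf_{[G:H]<\infty}\frac{d(H)-1}{[G:H]},
\]
the infimum being taken over all subgroups $H$ of finite index.

The definition is calibrated on free groups. By Schreier's index formula, a subgroup of index $m$ in the free group $F_r$ of rank $r\ge1$ is free of rank $1+m(r-1)$, so every ratio in the infimum equals $r-1$ and $\operatorname{RG}(F_r)=r-1$; in particular $\operatorname{RG}(\mathbb Z)=0$. If $H$ is any finitely generated group and $K\le H$ has finite index, map a free group of rank $d(H)$ onto $H$ and apply the formula to the preimage of $K$. This gives Schreier's inequality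
\begin{equation}\label{eq:schreier}
d(K)-1\le [H:K]\,(d(H)-1),
\end{equation}
which is an equality when $H$ is trivial. Thus the ratio $(d(H)-1)/[G:H]$ does not increase when $H$ is replaced by a smaller subgroup of finite index, and $\operatorname{RG}(G)$ measures how much of the linear growth allowed by \eqref{eq:schreier} persists arbitrarily deep in $G$. If $H\le G$ has finite index, then replacing $K$ by $K\cap H$ shows that the infimum may be restricted to subgroups $K\le H$; hence
\begin{equation}\label{eq:mult}
\operatorname{RG}(H)=[G:H]\operatorname{RG}(G).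
\end{equation}
So a group with a free subgroup of finite index has rational rank gradient, and every positive rational number occurs: $\operatorname{RG}(C_b\times F_{a+1})=a/b$, where $C_b$ is cyclic of order $b$. Nothing in the definition forces an infimum of rational numbers to be rational, which suggests the following conjecture, posed in \cite{Pappas}.

\begin{quote}
\emph{For every real number $\alpha>0$ there is a finitely generated group $G$ with $\operatorname{RG}(G)=\alpha$.}
\end{quote}

We prove it in a stronger form. For a finitely generated group $H$ let $\Phi(H)=H^2[H,H]$ be the subgroup generated by all squares and commutators. Then $H/\Phi(H)$ is a vector space over $\mathbb F_2$ spanned by the image of any generating set, so $\Phi(H)$ has finite index in $H$ and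
\[
d_2(H):=\dim_{\mathbb F_2}H/\Phi(H)\le d(H).
\]

\begin{theorem}\label{thm:main}
For every real $\alpha>0$ there is a finitely generated group $\Delta$ such that
\begin{itemize}
\item[(i)] $d_2(H)-1\ge\alpha\,[\Delta:H]$ for every subgroup $H\le\Delta$ of finite index;
\item[(ii)] there are normal subgroups $H_k\lhd\Delta$ of $2$-power index with $\dfrac{d(H_k)-1}{[\Delta:H_k]}\to\alpha$.
\end{itemize}
In particular $\operatorname{RG}(\Delta)=\alpha$.
\end{theorem}

The last sentence follows from (i), (ii) and $d\ge d_2$. Recall that a group is \emph{residually finite} if its subgroups of finite index have trivial intersection. By the \emph{$2$-gradient} of $G$ we mean the last infimum in part (b) below.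

\begin{theorem}\label{thm:more}
Let $\alpha>0$, let $\Delta$ be the group constructed in the proof of Theorem~\ref{thm:main}, let $R$ be the intersection of all subgroups of finite index in $\Delta$, and let $\bar\Delta=\Delta/R$.
\begin{itemize}
\item[(a)] $\bar\Delta$ is finitely generated, residually finite, and satisfies \textup{(i)} and \textup{(ii)}; in particular $\operatorname{RG}(\bar\Delta)=\alpha$.
\item[(b)] For $G=\Delta$ and for $G=\bar\Delta$,
\[
\operatorname{RG}(G)=\inf_{[G:H]<\infty}\frac{d_2(H)-1}{[G:H]}=\inf_{H\lhd G,\ [G:H]=2^j}\frac{d_2(H)-1}{[G:H]}=\alpha .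
\]
\item[(c)] For $G=\Delta$ and for $G=\bar\Delta$ the infimum defining $\operatorname{RG}(G)$ is not attained: $d(H)-1>\alpha[G:H]$ for every $H\le G$ of finite index.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:values}
We have $\{\operatorname{RG}(G): G \text{ finitely generated}\}=[0,\infty)\cup\{-1/n:n\ge1\}$, and the same set is obtained using only residually finite groups.
\end{corollary}

There are only countably many finite presentations, so for all but countably many $\alpha$ the group $\Delta$ cannot be finitely presented. It is therefore natural to look for a direct limit $\Gamma$ of surjections $\Gamma_1\to\Gamma_2\to\cdots$ between groups whose gradients are computable rational numbers converging to the desired value. The difficulty is that the rank gradient can go up in a quotient: the projection $C_b\times F_2\to F_2$ raises it from $1/b$ to $1$, because the subgroup $F_2$ that witnesses the small value has index $b$ before the projection and index $1$ after it. One has to make sure that the limit $\Gamma$ still has enough finite quotients to see the finite subgroups responsible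 for the value.

Our construction follows the pattern of Dunwoody-type inaccessible groups, although inaccessibility plays no role in the proof: $\Gamma$ is a finitely generated limit of tree products of finite groups with one infinite vertex group $Q$ of zero rank gradient. Each $\Gamma_N$ contributes a finite sum of terms $\frac1{|\text{edge group}|}-\frac1{|\text{vertex group}|}$ (Section~\ref{sec:paths}), and in the limit the sum becomes a series with prescribed terms. Section~\ref{sec:hand} carries out the first two steps by hand. All vertex groups are then realized inside one group $M$ with many finite $2$-quotients (Section~\ref{sec:constr}), and these quotients give both the lower and the upper bound (Section~\ref{sec:bounds}).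

\section{The mod 2 rank}\label{sec:d2}

Upper bounds for $d$ come from exhibiting generators. For lower bounds we use $d_2$, which is computed by linear algebra: every homomorphism $H\to\mathbb F_2$ kills $\Phi(H)$, so $d_2(H)=\dim\operatorname{Hom}(H,\mathbb F_2)$. We also use Burnside's basis theorem: if $P$ is a finite $2$-group, then $d(P)=d_2(P)$.

\begin{lemma}\label{lem:d2}
Let $H,H_1,\dots,H_v$ be finitely generated groups.
\begin{itemize}
\item[(a)] If $F$ is free of finite rank $r$, then $d_2(H_1*\cdots*H_v*F)=\sum_j d_2(H_j)+r$.
\item[(b)] If $H$ has a nontrivial finite $2$-group as a quotient, then $d_2(H)\ge1$.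
\item[(c)] If $K\lhd H$ has $2$-power index, then $d_2(K)-1\le[H:K]\,(d_2(H)-1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A homomorphism from a free product to $\mathbb F_2$ is a tuple of homomorphisms from the factors, and $\operatorname{Hom}(F,\mathbb F_2)\cong\mathbb F_2^{\,r}$.

(b) If $H$ maps onto a finite $2$-group $P\ne1$, then $d_2(H)\ge d_2(P)=d(P)\ge1$.

(c) The subgroup $\Phi(K)$ is characteristic in $K$, hence normal in $H$, and $G=H/\Phi(K)$ is a finite $2$-group, of order $[H:K]\,2^{d_2(K)}$. Since $\Phi(K)\le\Phi(H)$, we have $G/\Phi(G)\cong H/\Phi(H)$, so $d(G)=d_2(G)=d_2(H)$. The image of $K$ in $G$ is the elementary abelian group $K/\Phi(K)$, of index $[H:K]$ and rank $d_2(K)$. Now apply \eqref{eq:schreier} in $G$.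
\end{proof}

Part (c) fails without the hypothesis on the index: for $H=A_4$ and $K$ its Klein four-subgroup, $d_2(K)-1=1$ while $[H:K](d_2(H)-1)=-3$. This is why every finite group in the construction is a $2$-group.

Let $\Gamma_1\to\Gamma_2\to\cdots$ be surjective homomorphisms and let $R_N$ be the kernel of $\Gamma_1\to\Gamma_N$. Then $R_1\le R_2\le\cdots$, and the direct limit is $\Gamma=\Gamma_1/R_\infty$ with $R_\infty=\bigcup_NR_N$. Each $\Gamma_N=\Gamma_1/R_N$ maps onto $\Gamma$.

\begin{lemma}\label{lem:limit}
In this situation let $\Gamma_1$ be finitely generated, let $H\le\Gamma$ have finite index, and let $H_N\le\Gamma_N$ be its preimage. Then $[\Gamma_N:H_N]=[\Gamma:H]$ and $d(H)\le d(H_N)$ for all $N$, and $d_2(H_N)=d_2(H)$ for all large $N$.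
\end{lemma}

\begin{proof}
The first two claims hold because $\Gamma_N\to\Gamma$ is onto. The group $H_1$ contains $R_\infty$, and $H_N=H_1/R_N$, $H=H_1/R_\infty$. Hence $H_N/\Phi(H_N)\cong H_1/\Phi(H_1)R_N$ and $H/\Phi(H)\cong H_1/\Phi(H_1)R_\infty$. The subgroups $\Phi(H_1)R_N$ form an increasing chain with union $\Phi(H_1)R_\infty$, and they all contain $\Phi(H_1)$, which has finite index in the finitely generated group $H_1$. So the chain is eventually constant.
\end{proof}

\section{Paths of groups and their weights}\label{sec:paths}

Let $G_0,\dots,G_N$ be groups and, for $1\le i\le N$, let $C_i$ be a group given as a subgroup both of $G_{i-1}$ and of $G_i$. The \emph{tree product} along this path,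
\begin{equation}\label{eq:path}
G=G_0*_{C_1}G_1*_{C_2}\cdots*_{C_N}G_N ,
\end{equation}
is the quotient of the free product $G_0*\cdots*G_N$ obtained by identifying the two copies of each $C_i$. The $G_i$ are the \emph{vertex groups} and the $C_i$ the \emph{edge groups}. We use three standard facts of Bass--Serre theory.
\begin{itemize}
\item[(T1)] A homomorphism from $G$ to a group $W$ is the same as a family of homomorphisms $G_i\to W$ such that those from $G_{i-1}$ and $G_i$ agree on $C_i$.
\item[(T2)] The maps $G_i\to G$ are injective, and the graph $T$ with vertex set $\bigsqcup_i G/G_i$ and edge set $\bigsqcup_i G/C_i$, in which the edge $gC_i$ joins $gG_{i-1}$ to $gG_i$, is a tree. The group $G$ acts on $T$ by left multiplication, without inverting an edge since the index $i$ of a vertex is preserved.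
\item[(T3)] \cite[I.5.4]{Serre} If a group $E$ acts on a tree $T$ without inversions and with trivial edge stabilizers, then $E$ is the free product of the vertex stabilizers, one for each orbit of vertices, and the fundamental group of the quotient graph $E\backslash T$. If this connected graph is finite, its fundamental group is free of rank $1-\#\text{vertices}+\#\text{edges}$.
\end{itemize}

Suppose now that $G_1,\dots,G_N$ are finite; $G_0$ is arbitrary. The \emph{weight} of the path \eqref{eq:path} is the rational number
\[
w=\sum_{i=1}^N\frac1{|C_i|}-\sum_{i=1}^N\frac1{|G_i|},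
\]
in which $G_0$ does not appear.

\begin{lemma}\label{lem:count}
Let $G$ be as in \eqref{eq:path} with $G_1,\dots,G_N$ finite, and let $E\le G$ be a subgroup of finite index $m$ that meets every conjugate of $G_1,\dots,G_N$ trivially. Let $g_1,\dots,g_v$ be representatives of the double cosets $E\backslash G/G_0$ and put $E_j=E\cap g_jG_0g_j^{-1}$. Then $E\cong E_1*\cdots*E_v*F$ with $F$ free of rank $1-v+mw$.
\end{lemma}

\begin{proof}
Let $E$ act on the tree $T$ of (T2). The stabilizer in $E$ of $gG_i$ is $E\cap gG_ig^{-1}$, which is trivial for $i\ge1$, and the stabilizer of $gC_i$ is trivial because $C_i\le G_i$ with $i\ge1$. The $E$-orbits on $G/G_0$ are represented by the $g_jG_0$, with stabilizers $E_j$. By (T3) it remains to count the vertices and edges of $E\backslash T$. Let $C$ be one of the groups $C_i$ or $G_i$ with $i\ge1$. It acts on the $m$ cosets in $E\backslash G$ by right multiplication, and the action is free: $Egx=Eg$ with $x\in C$ gives $gxg^{-1}\in E\cap gCg^{-1}=1$. So $|E\backslash G/C|=m/|C|$, and $E\backslash T$ has $v+\sum_i m/|G_i|$ vertices and $\sum_i m/|C_i|$ edges.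
\end{proof}

\begin{example}\label{ex:free}
Let $A,B$ be nontrivial finite groups and $G=A*B$, a path with $G_0=A$, $G_1=B$, $C_1=1$ and $w=1-1/|B|$. The kernel $E$ of $A*B\to A\times B$ has index $m=|A||B|$ and meets all conjugates of $A$ and $B$ trivially. So all $E_j$ are trivial, $v=m/|A|$, and $E$ is free of rank $1+m(w-1/|A|)$. By \eqref{eq:mult}, $\operatorname{RG}(A*B)=1-\frac1{|A|}-\frac1{|B|}$.
\end{example}

Here the finite group $G_0$ contributes $-1/|G_0|=\operatorname{RG}(G_0)$. One expects an infinite $G_0$ of rank gradient $0$ to contribute nothing, so that the rank gradient of $G$ is the weight $w$. The task is to find a sequence of surjections between such paths whose weights converge to a prescribed number.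

\section{Two steps by hand}\label{sec:hand}

Let $Q$ be a finitely generated group containing commuting involutions $a_1,a_2,\dots$ such that $P_n=\langle a_1,\dots,a_n\rangle$ has order $2^n$. Start from $\Gamma_0=Q*\langle z_0\rangle$ with $z_0$ an involution; its weight is $1-\frac12=\frac12$.

\emph{First step.} By (T1), $\Gamma_0=Q*_{P_1}(P_1*\langle z_0\rangle)$, and the second factor is the infinite dihedral group generated by $a_1$ and $z_0$. Impose the relation $(a_1z_0)^4=1$. The second factor becomes a dihedral group $X_1$ of order $8$, in which $P_1$ still embeds, and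
\[
\Gamma_1=Q*_{P_1}X_1,\qquad\text{weight }\ \tfrac12-\tfrac18=\tfrac38 ,
\]
is a quotient of $\Gamma_0$. The group $X_1$ has a new central involution $z_1=(a_1z_0)^2$. Put $K_1=\langle z_1\rangle\times P_1$, of order $4$.

\emph{Second step.} We stretch the edge $P_1$ into two edges with larger groups. Let $Y=P_2*_{P_1}K_1$. By (T1), a homomorphism from $Q*_{P_2}Y*_{K_1}X_1$ is a pair of homomorphisms from $Q$ and from $X_1$ that agree on $P_1$, the map on $Y$ being then determined. So $\Gamma_1=Q*_{P_2}Y*_{K_1}X_1$. Since $P_2=P_1\times\langle a_2\rangle$ and $K_1=P_1\times\langle z_1\rangle$, we have $Y=P_1\times(\langle a_2\rangle*\langle z_1\rangle)$. Impose $(a_2z_1)^4=1$. Then $Y$ becomes $X_2$, the direct product of $P_1$ with a dihedral group of order $8$, in which $P_2$ and $K_1$ still embed, and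
\[
\Gamma_2=Q*_{P_2}X_2*_{K_1}X_1,\qquad\text{weight }\ \tfrac14-\tfrac1{16}+\tfrac14-\tfrac18=\tfrac5{16},
\]
is a quotient of $\Gamma_1$. Again there is a new central involution $z_2=(a_2z_1)^2$, and the step can be repeated with $K_2=\langle z_2\rangle\times P_2$. After $N$ steps $|P_N|=2^N$, $|K_i|=2^{i+1}$, $|X_i|=2^{i+2}$, and the weight is
\[
\big(2^{-N}-2^{-N-2}\big)+\sum_{i=1}^{N-1}\big(2^{-i-1}-2^{-i-2}\big)=\tfrac14+2^{-N-2}.
\]

Four features of this computation determine the general construction.
\begin{enumerate}
\item No step adds a generator, yet each step leaves behind a permanent term $\frac1{|K_i|}-\frac1{|X_i|}$. The groups $P_n$ grow without bound inside the fixed finitely generated group $Q$, so $Q$ must be infinite.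
\item Both inclusions $P_i<K_i<X_i$ must be proper: if $K_i=X_i$ the permanent term vanishes, and if $K_i=P_i$ then $Y=P_{i+1}$ and nothing new appears. An abelian quotient of $Y$ is generated by the images of $P_{i+1}$ and $z_i$, so $P_{i+1}$ would have index at most $2$ in it, leaving no room for $K_{i+1}$. Hence the dihedral group.
\item If $P_i$, $K_i$ and $X_i$ are all multiplied by a further direct factor of order $2^{q_i}$ taken from $Q$, the $i$-th term is divided by $2^{q_i}$. The numbers $q_i$ are the free parameters.
\item In $X_1$ we have $a_1z_0a_1^{-1}=z_1z_0$. Writing $\langle z_0,z_1\rangle$ additively, as a module, this reads $z_1=(1+a_1)z_0$, and likewise $z_2=(1+a_2)z_1$. So the $z_n$ can be realized in a group ring over $\mathbb F_2$, and all the $X_n$ inside one semidirect product. This will supply the finite quotients of the limit.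
\end{enumerate}

\section{The construction}\label{sec:constr}

\subsection*{The infinite vertex group}
We need a finitely generated group containing infinitely many independent commuting involutions and having many finite $2$-quotients. Let
\[
L=\Big(\bigoplus_{i\in\mathbb Z}\langle a_i\rangle\Big)\rtimes\langle t\rangle,\qquad a_i^2=1,\quad a_ia_j=a_ja_i,\quad ta_it^{-1}=a_{i+1},
\]
be the lamplighter group, with $t$ of infinite order. It is generated by $a_0$ and $t$, so $d(L)\le2$. Throughout, $k$ denotes a power of $2$. Reducing the indices $i$ and the exponent of $t$ modulo $k$ gives a surjection of $L$ onto $C_2\wr\mathbb Z/k=C_2^{\,k}\rtimes\mathbb Z/k$. Its kernel $D(k)$ has index $\iota_k=k2^k$, a power of $2$. We record: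
\begin{itemize}
\item[(L1)] if $k>n$, then $\langle a_1,\dots,a_n\rangle\cap D(k)=1$, since $1,\dots,n$ are distinct modulo $k$;
\item[(L2)] the exponent of $t$ in an element of $D(k)$ is divisible by $k$;
\item[(L3)] a nontrivial element $x\in L$ lies outside $D(k)$ for large $k$: by (L2) if the exponent of $t$ in $x$ is nonzero, and otherwise because $x$ is a product of finitely many distinct $a_i$, whose indices are distinct modulo $k$ for large $k$.
\end{itemize}
Let $L'$ be a copy of $L$ with generators $b_i,t'$, define $D'(k)\lhd L'$ in the same way, and put $Q=L\times L'$. The factor $L'$ supplies the extra factors in item 3 of Section~\ref{sec:hand}. By (L3), every nontrivial element of $Q$ survives in one of the finite $2$-groups $Q/(D(k)\times D'(k))$.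

\subsection*{The ambient group}
Let $L$ act on the additive group of the group ring $\mathbb F_2[L]$ by left multiplication, and put
\[
M=(\mathbb F_2[L]\rtimes L)\times L' \ \ge\ Q .
\]
Thus $xux^{-1}=x\cdot u$ in $M$ for $x\in L$ and $u\in\mathbb F_2[L]$, where the right side is the product in the ring. The linear map $\mathbb F_2[L]\to\mathbb F_2[L/D(k)]$ induced by $L\to L/D(k)$ is compatible with the actions, so we obtain a homomorphism
\[
M\to\big(\mathbb F_2[L/D(k)]\rtimes L/D(k)\big)\times L'/D'(k)
\]
to a group of order $2^{\iota_k}\iota_k^2$. Its kernel $M_k$ is normal of $2$-power index in $M$, and $M_k\cap Q=D(k)\times D'(k)$.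

\subsection*{The finite groups}
Fix integers $1\le p_1<p_2<\cdots$. Since the sequence is strictly increasing, $p_n\ge n$ and $q_n:=p_n-n\ge0$ is nondecreasing. In $\mathbb F_2[L]$ put
\[
z_0=1,\qquad z_n=\prod_{i=1}^n(1+a_i).
\]
Here $z_0$ is the unit of the ring, which is an involution of $M$. The $a_i$ commute and $a_i(1+a_i)=1+a_i$, while $z_{n+1}=(1+a_{n+1})z_n$; therefore
\begin{equation}\label{eq:z}
a_i\cdot z_n=z_n\quad(1\le i\le n),\qquad a_{n+1}\cdot z_n=z_n+z_{n+1}.
\end{equation}
Expanding the product shows that $z_n$ is the sum of the $2^n$ elements of $\langle a_1,\dots,a_n\rangle$. So $z_{n-1}$ and $z_n$ are nonzero and distinct, hence linearly independent over $\mathbb F_2$. For $n\ge1$ define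
\[
P_n=\langle a_1,\dots,a_n\rangle\times\langle b_1,\dots,b_{q_n}\rangle\le Q,\qquad K_n=\langle z_n\rangle\times P_n,\qquad X_n=\langle z_{n-1},z_n\rangle\rtimes P_n .
\]
These are subgroups of $M$ of the indicated form: the $b_i$ commute with $\mathbb F_2[L]$, and by \eqref{eq:z} the elements $a_1,\dots,a_{n-1}$ fix $z_{n-1}$ and $z_n$, while $a_n$ fixes $z_n$ and sends $z_{n-1}$ to $z_{n-1}+z_n$. In $M$ we have $(a_nz_{n-1})^2=a_n\cdot z_{n-1}+z_{n-1}=z_n$, so $\langle a_n,z_{n-1}\rangle$ is dihedral of order $8$, as in Section~\ref{sec:hand}, which is the case $p_n=n$.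

\begin{lemma}\label{lem:finite}
For all $n,N\ge1$:
\begin{itemize}
\item[(a)] $|P_n|=2^{p_n}$, $|K_n|=2^{p_n+1}$, $|X_n|=2^{p_n+2}$;
\item[(b)] $P_n\le P_{n+1}$ and $P_n\le K_n\le X_n\cap X_{n+1}$;
\item[(c)] $X_{n+1}=\langle K_n,P_{n+1}\rangle$;
\item[(d)] if $k>\max(N,q_N)$, then $X_i\cap M_k=1$ for $1\le i\le N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) holds because $n+q_n=p_n$ and $z_{n-1},z_n$ are independent. (b) holds because $q_n\le q_{n+1}$ and $z_n\in X_n\cap X_{n+1}$. For (c), the subgroup $\langle K_n,P_{n+1}\rangle$ of $X_{n+1}$ contains $P_{n+1}$, $z_n$ and $a_{n+1}z_na_{n+1}^{-1}=z_n+z_{n+1}$, hence also $z_{n+1}$.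

(d) Let $A=\langle a_1,\dots,a_N\rangle$ and $B=\langle b_1,\dots,b_{q_N}\rangle$. An element of $X_i$ is a triple $(u,x,y)$ with $u\in\mathbb F_2[A]$, $x\in A$, $y\in B$. By (L1) the maps $A\to L/D(k)$ and $B\to L'/D'(k)$ are injective. The first sends the basis $A$ of $\mathbb F_2[A]$ injectively into the basis of $\mathbb F_2[L/D(k)]$, so $\mathbb F_2[A]\to\mathbb F_2[L/D(k)]$ is injective too. Hence a triple in $M_k$ is trivial.
\end{proof}

\subsection*{The groups $\Gamma_N$ and their limit}
For $N\ge1$ let
\[
\Gamma_N=Q*_{P_N}X_N*_{K_{N-1}}X_{N-1}*_{K_{N-2}}\cdots*_{K_1}X_1 ,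
\]
all edge inclusions being inclusions of subgroups of $M$. This is a path \eqref{eq:path} with $G_0=Q$. By Lemma~\ref{lem:finite}(a) its weight is
\[
c_N=\Big(\frac1{|P_N|}-\frac1{|X_N|}\Big)+\sum_{i=1}^{N-1}\Big(\frac1{|K_i|}-\frac1{|X_i|}\Big)=\frac34\,2^{-p_N}+\frac14\sum_{i=1}^{N-1}2^{-p_i},
\]
and since $p_N\to\infty$,
\[
c_N\to c:=\frac14\sum_{i\ge1}2^{-p_i}.
\]
Moreover $p_{N+j}\ge p_N+j$ gives $\sum_{i\ge N}2^{-p_i}\le2\cdot2^{-p_N}$, so that
\begin{equation}\label{eq:strict}
c_N-c=\tfrac34\,2^{-p_N}-\tfrac14\sum_{i\ge N}2^{-p_i}\ge\tfrac14\,2^{-p_N}>0 .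
\end{equation}

By (T1) the inclusions of the vertex groups into $M$ induce $\pi_N\colon\Gamma_N\to M$, which is injective on each vertex group and is the identity on $Q$.

The identity maps of $Q,X_1,\dots,X_N$ induce a homomorphism $\Gamma_N\to\Gamma_{N+1}$. By (T1) we must check agreement on the edge groups. The edges $K_1,\dots,K_{N-1}$ are also edges of $\Gamma_{N+1}$. For $P_N$, the copy in $X_N$ is identified in $\Gamma_{N+1}$ with the copy in $X_{N+1}$ because $P_N\le K_N$, and the latter is identified with the copy in $Q$ because $P_N\le P_{N+1}$. The homomorphism is surjective: its image contains $Q$ and $X_1,\dots,X_N$, hence $P_{N+1}\le Q$ and $K_N\le X_N$, and these generate $X_{N+1}$ by Lemma~\ref{lem:finite}(c). Its composition with $\pi_{N+1}$ is $\pi_N$, as both maps agree on the vertex groups.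

Let $\Gamma$ be the direct limit of $\Gamma_1\to\Gamma_2\to\cdots$ and $\pi\colon\Gamma\to M$ the map induced by the $\pi_N$. As a quotient of $\Gamma_1=Q*_{P_1}X_1$, the group $\Gamma$ is finitely generated.

\section{The rank gradient of $\Gamma$}\label{sec:bounds}

To apply Lemma~\ref{lem:count} we need subgroups of finite index in $\Gamma_N$ that avoid the finite vertex groups. For the lower bound they must have $2$-power index, and for the upper bound they must be preimages of subgroups of $\Gamma$. Pulling back the $M_k$ achieves both.

\begin{lemma}\label{lem:kernel}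
Let $k>\max(N,q_N)$ and $U=\pi_N^{-1}(M_k)$. Then $U$ is normal of $2$-power index in $\Gamma_N$, it meets every conjugate of $X_1,\dots,X_N$ trivially, and $U\cap Q=D(k)\times D'(k)$.
\end{lemma}

\begin{proof}
The quotient $\Gamma_N/U$ embeds in the finite $2$-group $M/M_k$. Since $U$ is normal, $U\cap gX_ig^{-1}=g(U\cap X_i)g^{-1}$. Since $\pi_N$ restricts to the inclusion on $X_i$ and on $Q$, we have $U\cap X_i=M_k\cap X_i=1$ by Lemma~\ref{lem:finite}(d), and $U\cap Q=M_k\cap Q$.
\end{proof}

\begin{proposition}[Lower bound]\label{prop:lower}
Let $H\le\Gamma$ have finite index. Then $d_2(H)-1\ge c_N[\Gamma:H]$ for all large $N$. In particular $d_2(H)-1>c\,[\Gamma:H]$.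
\end{proposition}

\begin{proof}
Let $H_N\le\Gamma_N$ be the preimage of $H$. By Lemma~\ref{lem:limit}, $d_2(H_N)=d_2(H)$ for all large $N$; fix such an $N$. The group $H_N$ may contain conjugates of elements of the $X_i$, so we pass to a subgroup. Choose $k>\max(N,q_N)$, let $U$ be as in Lemma~\ref{lem:kernel}, and put $E=H_N\cap U$. Then $E\lhd H_N$, the index $[H_N:E]$ is a power of $2$ because $H_N/E$ embeds in $\Gamma_N/U$, and $E$ meets all conjugates of the $X_i$ trivially. Lemma~\ref{lem:count} applies with $m=[\Gamma_N:E]$ and $w=c_N$.

Each $E_j$ is conjugate to the subgroup $g_j^{-1}Eg_j\cap Q$, which has finite index in the infinite finitely generated group $Q$ and is therefore finitely generated and nontrivial. A nontrivial element of it survives in a finite $2$-quotient of $Q$, so $E_j$ has a nontrivial finite $2$-quotient, and $d_2(E_j)\ge1$ by Lemma~\ref{lem:d2}(b). These $v$ contributions cancel the term $-v$ in the rank of $F$: by Lemma~\ref{lem:d2}(a),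
\[
d_2(E)=\sum_{j=1}^vd_2(E_j)+1-v+mc_N\ge1+mc_N .
\]
By Lemma~\ref{lem:d2}(c) applied to $E\lhd H_N$,
\[
d_2(H)-1=d_2(H_N)-1\ge\frac{d_2(E)-1}{[H_N:E]}\ge\frac{mc_N}{[H_N:E]}=c_N[\Gamma_N:H_N]=c_N[\Gamma:H].
\]
The last assertion follows from \eqref{eq:strict}.
\end{proof}

\begin{proposition}[Upper bound]\label{prop:upper}
For $k$ a power of $2$ let $H_k=\pi^{-1}(M_k)$, a normal subgroup of $2$-power index in $\Gamma$. Then
\[
\limsup_{k\to\infty}\frac{d(H_k)-1}{[\Gamma:H_k]}\le c .
\]
\end{proposition}

\begin{proof}
Fix $N$ and let $k>\max(N,q_N)$. Since $\pi_N$ factors through $\pi$, the preimage of $H_k$ in $\Gamma_N$ is the group $U=\pi_N^{-1}(M_k)$ of Lemma~\ref{lem:kernel}. By Lemma~\ref{lem:limit} its index is $m=[\Gamma:H_k]$, and $d(H_k)\le d(U)$. Apply Lemma~\ref{lem:count} to $E=U$. As $U$ is normal, $E_j=g_j(U\cap Q)g_j^{-1}\cong D(k)\times D'(k)$, and the double cosets $UgQ=gUQ$ are the cosets of the subgroup $UQ$, so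
\[
v=[\Gamma_N:UQ]=\frac{m}{[UQ:U]}=\frac{m}{[Q:U\cap Q]}=\frac m{\iota_k^2}.
\]
By \eqref{eq:schreier} and $d(L)\le2$, each of $D(k)$, $D'(k)$ needs at most $1+\iota_k$ generators, so $d(E_j)\le2+2\iota_k$. A free product is generated by the union of generating sets of its factors, so $d(U)\le v(2+2\iota_k)+1-v+mc_N$, that is,
\[
\frac{d(H_k)-1}{m}\le\frac{d(U)-1}{m}\le\frac{v(1+2\iota_k)}{m}+c_N=\frac{1+2\iota_k}{\iota_k^2}+c_N .
\]
Letting $k\to\infty$ bounds the upper limit by $c_N$; now let $N\to\infty$.
\end{proof}

The proof shows a second use of the factor $L'$. In the direct product $Q=L\times L'$ numbers of generators add while indices multiply, so Schreier's inequality alone makes the contribution of $Q$ tend to $0$; for a single factor it would only bound $(d(D(k))-1)/\iota_k$ by $1$.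

Since $d\ge d_2$, the two propositions give
\begin{equation}\label{eq:limit}
\frac{d(H_k)-1}{[\Gamma:H_k]}\to c\qquad\text{and}\qquad\operatorname{RG}(\Gamma)=c=\frac14\sum_{i\ge1}2^{-p_i}.
\end{equation}
Every real number in $(0,1]$ has a binary expansion with infinitely many digits $1$ after the point; taking for $p_1<p_2<\cdots$ their positions, we see that every $c\in(0,\frac14]$ occurs.

\section{Proofs of the main results}\label{sec:proofs}

Larger values are reached through \eqref{eq:mult}, by passing to a subgroup of $2$-power index chosen so that it contains the groups $H_k$.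

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $\alpha>0$, choose an integer $s\ge0$ with $c:=\alpha/2^s\le\frac14$, and let $\Gamma$ be the group of Section~\ref{sec:constr} for a sequence $(p_i)$ with $\frac14\sum_i2^{-p_i}=c$. Let $\tau\colon\Gamma\to\mathbb Z$ be the composition of $\pi$, the projection $M\to L$, and the map $L\to\mathbb Z$ given by the exponent of $t$. It is onto because $\pi(\Gamma)\supseteq Q\ni t$. Let $\Delta=\tau^{-1}(2^s\mathbb Z)$, a normal subgroup of index $2^s$, finitely generated by \eqref{eq:schreier}.

(i) If $H\le\Delta$ has finite index, Proposition~\ref{prop:lower} gives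
\begin{equation}\label{eq:Delta}
d_2(H)-1>c\,[\Gamma:H]=2^sc\,[\Delta:H]=\alpha\,[\Delta:H].
\end{equation}

(ii) Let $k\ge2^s$ be a power of $2$. The projection $M\to L$ maps $M_k$ into $D(k)$, so $\tau(H_k)\subseteq k\mathbb Z\subseteq2^s\mathbb Z$ by (L2). Thus $H_k\le\Delta$; it is normal, of index $[\Gamma:H_k]/2^s$, a power of $2$; and by \eqref{eq:limit}
\[
\frac{d(H_k)-1}{[\Delta:H_k]}=2^s\,\frac{d(H_k)-1}{[\Gamma:H_k]}\to2^sc=\alpha .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) Conjugation permutes the subgroups of finite index, so $R$ is normal. Every subgroup of finite index in $\Delta$ contains $R$, so the subgroups of finite index in $\bar\Delta$ are exactly the $H/R$ with $H\le\Delta$ of finite index, and $[\bar\Delta:H/R]=[\Delta:H]$. Their intersection is $R/R=1$, so $\bar\Delta$ is residually finite. For such $H$, the subgroup $\Phi(H)$ has finite index in $\Delta$ and so contains $R$; hence $d_2(H/R)=d_2(H)$, and (i) holds for $\bar\Delta$. The subgroups $H_k/R$ are normal of $2$-power index, and (i) together with $d(H_k/R)\le d(H_k)$ gives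
\[
\alpha\le\frac{d(H_k/R)-1}{[\bar\Delta:H_k/R]}\le\frac{d(H_k)-1}{[\Delta:H_k]}\to\alpha ,
\]
which is (ii).

(b) Both groups satisfy (i) and (ii). By (i) and $d\ge d_2$, all three infima are at least $\alpha$. The subgroups in (ii) are admissible in all three infima, so by (ii) and $d_2\le d$ all three are at most $\alpha$. Thus the three infima are approached along the one sequence $H_k$ (respectively $H_k/R$).

(c) For $\Delta$ this follows from \eqref{eq:Delta} and $d\ge d_2$. For $\bar\Delta$ we have $d(H/R)\ge d_2(H/R)=d_2(H)$, so again \eqref{eq:Delta} applies.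
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:values}]
If $|G|=n<\infty$, the trivial subgroup gives the ratio $-1/n$ and every nontrivial subgroup $H$ has $d(H)\ge1$, giving a ratio $\ge0$; so $\operatorname{RG}(G)=-1/n$. If $G$ is infinite, every subgroup $H$ of finite index is infinite, so $d(H)\ge1$ and $\operatorname{RG}(G)\ge0$. Conversely, $-1/n$ is attained by $C_n$, the value $0$ by $\mathbb Z$, and each $\alpha>0$ by the group $\bar\Delta$ of Theorem~\ref{thm:more}(a). All these groups are residually finite.
\end{proof}

\begin{thebibliography}{9}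

\bibitem{Pappas}
Nathaniel Pappas, \emph{Arbitrary $p$-Gradient Values}, arXiv:1207.4650 (2012).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
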